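# Rising ratios in the BPS invariants of $y^m=x^{km}$

Throughout we work over $\mathbb C$, and $\log$ is the natural logarithm.

## 1. Log-concave sequences, punctual Hilbert schemes, BPS invariants

**Definition 1 (log-concave, no internal zeros, unimodal).** Let $a_0,\dots,a_n$ be nonnegative real numbers. The sequence is *log-concave* if $a_j^2\ge a_{j-1}a_{j+1}$ for $1\le j\le n-1$. It has *no internal zeros* if there are no $i<j<k$ with $a_i,a_k>0$ and $a_j=0$. It is *unimodal* if $a_0\le\cdots\le a_j\ge\cdots\ge a_n$ for some $j$.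

For example, $1,3,4,1$ is log-concave, since $9\ge 4$ and $16\ge 3$. The sequence $1,0,0,1$ also satisfies all the inequalities $a_j^2\ge a_{j-1}a_{j+1}$, but it has internal zeros and is not unimodal; this is why the second condition is there.

When all $a_j$ are positive, it is best to think in ratios $\rho_j=a_j/a_{j-1}$. Then $a_j^2\ge a_{j-1}a_{j+1}$ says $\rho_j\ge\rho_{j+1}$, so log-concavity means $\rho_1\ge\rho_2\ge\cdots\ge\rho_n$, and it implies
$$a_i\,a_{l-1}\ \ge\ a_{i-1}\,a_l\qquad(1\le i<l\le n).\tag{1}$$
Conversely, if $\rho_l>\rho_i$ for a single pair $i<l$, then $\rho_{h+1}>\rho_h$ for some $i\le h<l$, so log-concavity fails at that $h$. (A log-concave sequence with no internal zeros is unimodal: its positive terms form an interval, and on that interval the ratios decrease, so they are first $\ge1$ and then $\le 1$.)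

**Definition 2 (reduced planar curve singularity, $\delta$, $b$).** A reduced planar curve singularity $(X,0)$ is the germ at $0$ of a plane curve $F(x,y)=0$ with $F$ having no multiple factors. Let $R=\mathbb C[[x,y]]/(F)$ be its complete local ring and $\widetilde R$ its normalization. Then $\delta=\dim_{\mathbb C}(\widetilde R/R)$, and $b$ is the number of local branches, i.e. of irreducible factors of $F$ in $\mathbb C[[x,y]]$. The Milnor number is $\mu=\dim_{\mathbb C}\mathbb C[[x,y]]/(F_x,F_y)$, and $\mu=2\delta-b+1$ (Milnor's formula).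

*Examples.* For the node $xy=0$ we have $R=\{(f,g)\in\mathbb C[[x]]\times\mathbb C[[y]]: f(0)=g(0)\}$, so $\delta=1$, $b=2$. For the cusp $y^2=x^3$ we have $R=\mathbb C[[t^2,t^3]]\subset\mathbb C[[t]]$, so $\delta=1$, $b=1$. Our main example is $y^m=x^{km}$: here
$$y^m-x^{km}=\prod_{i=0}^{m-1}(y-\zeta^ix^k),\qquad \zeta=e^{2\pi i/m},$$
so there are $b=m$ smooth branches, any two meeting with multiplicity $k$, and $\delta=k\binom m2=km(m-1)/2$. Also $\mu=(m-1)(km-1)$, which agrees with $2\delta-b+1$.

**Definition 3 (punctual Hilbert scheme).** For $\tau\ge0$ let $\mathrm{Hilb}^{[\tau]}=\{I\subset R \text{ an ideal}: \dim_{\mathbb C}(R/I)=\tau\}$. An ideal of colength $\tau$ contains $\mathfrak m^\tau$, so $\mathrm{Hilb}^{[\tau]}$ is a closed subset of a Grassmannian of $R/\mathfrak m^\tau$, a projective variety. We write $\chi$ for the topological Euler characteristic.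

We shall use one textbook fact again and again: if a torus $(\mathbb C^*)^r$ acts algebraically on a variety $V$, then $\chi(V)=\chi(V^{(\mathbb C^*)^r})$.

*Examples.* For the node, $(\mathbb C^*)^2$ scales $x$ and $y$, and fixed ideals are monomial. Besides $R$ itself, the monomial ideals of finite colength are $(x^\alpha,y^\beta)$ with $\alpha,\beta\ge1$, of colength $\alpha+\beta-1$. Hence $\chi(\mathrm{Hilb}^{[0]})=1$ and $\chi(\mathrm{Hilb}^{[\tau]})=\tau$ for $\tau\ge1$. For the cusp, $\mathbb C^*$ acts by $t\mapsto ct$, and fixed ideals are spanned by the powers $t^\gamma$ with $\gamma$ in a set $M\subset\Gamma=\{0,2,3,\dots\}$ with $M+\Gamma\subset M$. Either $M=\{n,n+1,n+2,\dots\}$ with $n\ge 2$, of colength $n-1$, or $M=\{n,n+2,n+3,\dots\}$ with $n=0$ or $n\ge2$, of colength $n$. So the Euler characteristics are $1,1,2,2,2,\dots$.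

**Definition 4 (BPS invariants).** It is known (Shende) that there are unique integers $n_h=n_h(X,0)$, $0\le h\le\delta$, with
$$Q^{-\delta}(1-Q)^b\sum_{\tau\ge0}\chi(\mathrm{Hilb}^{[\tau]})\,Q^\tau=\sum_{h=0}^{\delta}n_hz^{2h}=:N(z),\qquad z=Q^{1/2}-Q^{-1/2}.\tag{2}$$
The integer $n_h$ is the $h$-th *BPS invariant*. Since $z^2=(1-Q)^2/Q$, multiplying by $Q^\delta$ gives the form that is handy by hand:
$$f(Q):=(1-Q)^b\sum_{\tau\ge0}\chi(\mathrm{Hilb}^{[\tau]})Q^\tau=\sum_{h=0}^\delta n_h\,Q^{\delta-h}(1-Q)^{2h}.\tag{3}$$
In particular $n_\delta=f(0)=\chi(\mathrm{Hilb}^{[0]})=1$.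

*Examples.* For the node, $\sum_\tau\chi Q^\tau=1+\frac{Q}{(1-Q)^2}$, so $f=(1-Q)^2+Q$ and $(n_0,n_1)=(1,1)$. For the cusp, $f=(1-Q)\big(1+Q+\frac{2Q^2}{1-Q}\big)=1+Q^2=(1-Q)^2+2Q$, so $(n_0,n_1)=(2,1)$.

*Example ($D_4$: $x^3=y^3$).* Here $b=3$, $\delta=3$. Because $F\in(x,y)^3$ and an ideal of $\mathbb C[[x,y]]$ of colength $\tau\le3$ contains $(x,y)^\tau\ni F$, the space $\mathrm{Hilb}^{[\tau]}$ for $\tau\le 3$ is the punctual Hilbert scheme of the plane. The torus $(\mathbb C^*)^2$ acts on that with the monomial ideals as fixed points, one for each partition of $\tau$. So $\chi=1,1,2,3$ for $\tau=0,1,2,3$, and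
$$f=(1-3Q+3Q^2-Q^3)(1+Q+2Q^2+3Q^3+\cdots)=1-2Q+2Q^2-Q^3+\cdots.$$
Compare with $n_3(1-Q)^6+n_2Q(1-Q)^4+n_1Q^2(1-Q)^2+n_0Q^3$. The constant term gives $n_3=1$; then $-6+n_2=-2$ gives $n_2=4$; then $15-16+n_1=2$ gives $n_1=3$; then $-20+24-6+n_0=-1$ gives $n_0=1$. So $(n_0,\dots,n_3)=(1,3,4,1)$.

## 2. Is $n_0,\dots,n_\delta$ always log-concave?

All the sequences we have just seen are log-concave with no internal zeros. The following is asked in Tao Su, Baiting Xie, and Chenglong Yu, "Log-concavity from enumerative geometry of planar curve singularities", arXiv:2603.27888 (2026). *Prove or disprove: for every reduced planar curve singularity, the sequence $n_0,\dots,n_\delta$ is log-concave with no internal zeros (and in particular unimodal).*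

The statement is false.

**Theorem A.** Let $C\ge1$ be real and let $m\ge2$ be an integer, $\lambda=\log m$, with
$$m\ \ge\ 102^3\,(801\,C\lambda^2)^{10}.\tag{4}$$
Let $k\ge1$ be any integer and let $n_0,\dots,n_\delta$ be the BPS invariants of $y^m=x^{km}$ (so $b=m$, $\delta=km(m-1)/2$). Then $n_0=1$, all $n_h\ge1$, and there are $1\le i<l\le\delta$ with
$$n_{i-1}\,n_l\ >\ C\,n_i\,n_{l-1}.\tag{5}$$

Put $\rho_h=n_h/n_{h-1}$. For $C=1$, (5) says $\rho_l>\rho_i$ with $i<l$, so by Section 1 there is $h$ with $n_h^2<n_{h-1}n_{h+1}$: log-concavity fails, although there are no internal zeros. We shall see that for $C=1$ condition (4) holds for all $m\ge10^{85}$; thus $x^m=y^m$ with $m=10^{85}$ is a counterexample. Since $m/(\log m)^{20}\to\infty$, (4) holds for any fixed $C$ once $m$ is large. So the inequality (1) implied by log-concavity fails by arbitrarily large factors, even for $k=1$.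

**Theorem B.** If $\gcd(p,q)=1$, the BPS polynomial $\sum n_hx^h$ of $y^p=x^q$ has only real roots, all in $[-4,0)$. Hence all $n_h>0$ and
$$n_h^2\ \ge\ \Big(1+\frac1h\Big)\Big(1+\frac1{\delta-h}\Big)n_{h-1}n_{h+1}\qquad(0<h<\delta).\tag{6}$$

Theorem B is not used for Theorem A, but it is where one naturally starts. The arguments in these notes do not settle whether unimodality alone can fail, nor log-concavity for general irreducible singularities.

## 3. Real roots for $y^p=x^q$, and a nonreal root for $x^3=y^3$

A sensible first attempt at log-concavity is to prove that $\sum n_hx^h$ has only real roots, because Newton's inequalities then give even more. For the singularities $y^p=x^q$ with one branch this works.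

**Proof of Theorem B.** If $p=1$ or $q=1$, the curve is smooth, $\delta=0$, $N=1$, and there is nothing to prove. Let $p,q\ge2$. Then $R=\mathbb C[[t^p,t^q]]$; put $\Gamma=\langle p,q\rangle$, the semigroup generated by $p$ and $q$; $b=1$ and $\delta=\frac{(p-1)(q-1)}2$.

**Step 1: reduce $\chi(\mathrm{Hilb}^{[\tau]})$ to counting.** The group $\mathbb C^*$ acts by $t\mapsto ct$. The graded pieces of $R$ have dimension at most $1$, so the fixed ideals are exactly the monomial ones. Thus $\chi(\mathrm{Hilb}^{[\tau]})$ is the number of subsets $M\subset\Gamma$ with $M+\Gamma\subset M$ and $|\Gamma\setminus M|=\tau$.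

**Step 2: count.** Each element of $\Gamma$ is uniquely $jq+pe$ with $0\le j<p$ and $e\ge0$. Let $jq+pe_j$ be the least element of $M$ congruent to $jq$ mod $p$; it exists because $\Gamma\setminus M$ is finite. Stability under $+p$ means $M=\{jq+pe: e\ge e_j\}$. Stability under $+q$ means $e_{j+1}\le e_j$ for $0\le j<p-1$, and, since $(p-1)q+pe_{p-1}+q=0\cdot q+p(e_{p-1}+q)$, also $e_0\le e_{p-1}+q$. So the condition is
$$e_0\ge e_1\ge\cdots\ge e_{p-1}\ge0,\qquad e_0\le e_{p-1}+q,$$
and the colength is $\sum_je_j$. Subtracting $e_{p-1}$ from all $e_j$ leaves a partition with at most $p-1$ parts, each at most $q$, and removes $p\,e_{p-1}$ from the colength. Partitions in a $(p-1)\times q$ box are counted by the Gaussian binomial, so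
$$\sum_\tau\chi(\mathrm{Hilb}^{[\tau]})Q^\tau=\frac1{1-Q^p}\binom{p+q-1}{p-1}_Q=\frac1{1-Q^p}\prod_{i=1}^{p-1}\frac{1-Q^{q+i}}{1-Q^i}.$$
Multiplying by $1-Q$,
$$f(Q)=\frac{\prod_{i=1}^{p-1}(1-Q^{q+i})}{\prod_{i=2}^{p}(1-Q^i)}.\tag{7}$$
(For the cusp, $(1-Q^4)/(1-Q^2)=1+Q^2$, as before.)

**Step 3: locate the roots.** By (3), $f$ is a polynomial, with $f(0)=n_\delta=1$, and letting $Q\to1$ in (7) gives $f(1)=n_0=\prod_{i=1}^{p-1}(q+i)/p!>0$. Every zero of $f$ is a zero of the numerator in (7), so it is a root of unity, and it is not $1$. Now let $\sum_hn_hx_0^h=0$. Choose $Q$ with $Q+Q^{-1}-2=x_0$; this is a quadratic equation $Q^2-(x_0+2)Q+1=0$, so $Q\ne0$. Then $z^2=x_0$ and $f(Q)=Q^\delta\sum_hn_hx_0^h=0$. Hence $Q=e^{i\theta}\ne1$ and $x_0=2\cos\theta-2\in[-4,0)$.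

**Step 4: conclude.** The polynomial $\sum n_hx^h$ is monic of degree $\delta$ with only negative real roots, so all its coefficients are positive, and Newton's inequalities give (6). $\blacksquare$

**The point where this approach stops.** For several branches the roots need not be real, and it already happens for $x^3=y^3$. Put $x=-y$ in its BPS polynomial:
$$1+3x+4x^2+x^3=1-3y+4y^2-y^3=1+y(y-1)(3-y).$$
For $x>0$ (that is, $y<0$) the left side is positive. For $0\le y\le1$ we have $1-3y+4y^2-y^3\ge1-3y+3y^2>0$, the last quadratic having discriminant $9-12<0$. For $1\le y\le3$ the right side is at least $1$. For $y\ge3$ its derivative $-3y^2+8y-3$ is negative, so there is exactly one root there, and it is simple. The cubic has one real root and two nonreal ones. So $f$ has zeros off the unit circle, and no product formula like (7) with only cyclotomic factors can hold. Yet $1,3,4,1$ is log-concave: the question survives, but the tool does not. We need another grip on the whole sequence for $y^m=x^{km}$.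

## 4. $N(z)$ as a trace in the Hecke algebra

The goal of this section is a formula for $N(z)$ for $y^m=x^{km}$ in which positivity is visible. The bridge is the link of the singularity.

### 4.1. The HOMFLY polynomial of the link

Let $P$ be the HOMFLY polynomial of oriented links, normalized by
$$a^{-1}P(L_+)-aP(L_-)=(s^{-1}-s)P(L_0),\qquad P(\text{unknot})=\frac{a^{-1}-a}{s^{-1}-s}.$$
In Sections 4.1–4.4 we write $z=s^{-1}-s$, $Q=s^2$ and $D=(a^{-1}-a)/z$. Then $z^2=(1-Q)^2/Q$ as before. Applying the skein relation at a curl added to a link $L$ gives $(a^{-1}-a)P(L)=zP(L\sqcup\text{unknot})$, so $P(L\sqcup\text{unknot})=D\,P(L)$.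

*Example.* For the positive Hopf link, $L_-$ is the two-component unlink and $L_0$ the unknot, so $a^{-1}P=aD^2+zD$, i.e. $P=(1-a^2)^2z^{-2}+(1-a^2)$.

The one deep input is the Oblomkov–Shende conjecture, proved by D. Maulik (*Stable pairs and the HOMFLY polynomial*, Invent. Math. 204 (2016), 787–831; arXiv:1210.6323): the link $L$ of a reduced plane curve singularity with Milnor number $\mu$ satisfies
$$P(L)=(a/s)^{\mu-1}\sum_{\tau\ge0}s^{2\tau}\int_{\mathrm{Hilb}^{[\tau]}}(1-a^2)^{\mathrm{gen}(I)}\,d\chi.\tag{8}$$
Here $\mathrm{gen}(I)$ is the minimal number of generators of $I$, and $\int\phi\,d\chi=\sum_c c\,\chi(\phi^{-1}(c))$.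

*Check of conventions.* For the smooth point, all ideals are principal, $\mu=0$, and the right side is $(s/a)(1-a^2)/(1-s^2)=D$. For the node, $\mu=1$; the torus preserves $\mathrm{gen}$, so only the monomial ideals count, with $\mathrm{gen}(R)=1$ and $\mathrm{gen}(x^\alpha,y^\beta)=2$. The right side is $(1-a^2)+(1-a^2)^2\frac{Q}{(1-Q)^2}=(1-a^2)+(1-a^2)^2z^{-2}$, the Hopf link.

Since $(1-a^2)^{\mathrm{gen}(I)}$ has constant term $1$ in $a$, the coefficient of $a^{\mu-1}$ in (8) is
$$[a^{\mu-1}]P(L)=s^{1-\mu}\sum_\tau\chi(\mathrm{Hilb}^{[\tau]})\,s^{2\tau}.\tag{9}$$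
So we only need the lowest $a$-coefficient of the HOMFLY polynomial.

### 4.2. Three facts about the Hecke algebra

Let $s_i=(i\ i{+}1)$, let $\ell(w)$ be the length (number of inversions) of $w\in S_n$, and write $ws_i>w$ or $ws_i<w$ according to whether $\ell(ws_i)=\ell(w)\pm1$. Let $H_n$ be the Hecke algebra of $S_n$: it has basis $T_w$ $(w\in S_n)$, unit $\mathbf 1=T_{\mathrm{id}}$, generators $T_i=T_{s_i}$ satisfying the braid relations, and $T_i^2=1+zT_i$. Thus
$$T_wT_i=T_{ws_i}\ \text{ if }ws_i>w,\qquad T_wT_i=T_{ws_i}+zT_w\ \text{ if }ws_i<w,\tag{10}$$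
and similarly on the left. Each $T_i$ is invertible with $T_i^{-1}=T_i-z$. Define the linear map $\mathrm{tr}_n$ by $\mathrm{tr}_n(T_w)=\delta_{w,\mathrm{id}}$. Let $w_0$ be the longest element of $S_n$, $w_0(i)=n+1-i$, and $\Delta_n=T_{w_0}$.

*Example.* In $H_2$, with $T=T_1=\Delta_2$: $T^2=1+zT$ and $T^4=1+2zT+z^2T^2=(1+z^2)+(2z+z^3)T$, so $\mathrm{tr}_2(\Delta_2^4)=1+z^2$. Note that this is $N(z)$ of the node.

**Fact 1.** *$\mathrm{tr}_n(T_xT_y)=\delta_{xy,\mathrm{id}}$; in particular $\mathrm{tr}_n$ is a trace.* Induct on $\ell(y)$; for $y=\mathrm{id}$ it is the definition. Write $y=s_iy'$ with $\ell(y)=\ell(y')+1$, so $T_y=T_iT_{y'}$. If $xs_i>x$, then $\mathrm{tr}_n(T_xT_y)=\mathrm{tr}_n(T_{xs_i}T_{y'})=\delta_{xs_iy',\mathrm{id}}$, as wanted. If $xs_i<x$, there is the extra term $z\,\mathrm{tr}_n(T_xT_{y'})$. It vanishes unless $x=y'^{-1}$; but $y'^{-1}s_i=y^{-1}$ is longer than $y'^{-1}$, whereas $xs_i<x$. So it vanishes. Finally $\delta_{xy,\mathrm{id}}=\delta_{yx,\mathrm{id}}$.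

**Fact 2.** *$\Delta_n^2$ is central.* Let $v=w_0s_i=s_{n-i}w_0$, of length $\ell(w_0)-1$. Then $T_{w_0}=T_vT_i=T_{n-i}T_v$, so $\Delta_nT_i=T_{n-i}T_vT_i=T_{n-i}\Delta_n$. Applying this twice, $\Delta_n^2T_i=T_i\Delta_n^2$.

**Fact 3.** *$H_{n+1}=H_n\oplus H_nT_nH_n$, and $H_nT_nH_n$ is the span of the $T_w$ with $w\notin S_n$.* Let $w\in S_{n+1}\setminus S_n$ and $w(i)=n+1$, with $i\le n$. Multiplying on the right by $s_i,s_{i+1},\dots,s_n$ in turn moves the value $n+1$ from position $i$ to position $n+1$, and each step removes one inversion. So $w=u\,s_ns_{n-1}\cdots s_i$ with $u\in S_n$ and lengths adding, and $T_w=T_uT_n\cdots T_i\in H_nT_nH_n$. Conversely, $T_uT_n=T_{us_n}$ for $u\in S_n$, and by (10) right multiplication by $H_n$ preserves the span of the $T_w$, $w\notin S_n$.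

By Fact 3, the projection $E:H_{n+1}\to H_n$ with kernel $H_nT_nH_n$ satisfies $E(xyx')=xE(y)x'$ for $x,x'\in H_n$, and $\mathrm{tr}_{n+1}=\mathrm{tr}_n\circ E$.

### 4.3. The lowest coefficient of HOMFLY

Sending the braid generator $\sigma_i$ to $T_i$ maps the braid group on $n$ strands to the units of $H_n$. The half twist, which is the positive lift of $w_0$, goes to $\Delta_n$, and the full twist to $\Delta_n^2$. We write $\beta$ also for the image of a braid $\beta$.

**Lemma 1.** Let $\beta$ be an $n$-strand braid with exponent sum $w$. Then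
$$P(\hat\beta)=a^{w-n}\big(z^{-n}\,\mathrm{tr}_n(\beta\Delta_n^2)+O(a^2)\big).$$

**Step 1: turn $P$ into a family of traces that is polynomial in $a^2$.** Put $t_n(\beta)=a^{-w}P(\hat\beta)$ and extend linearly. It depends only on the conjugacy class, and the skein relation for $\beta\sigma_i,\beta\sigma_i^{-1},\beta$ (exponent sums $w+1,w-1,w$) becomes $t_n(\beta\sigma_i)-t_n(\beta\sigma_i^{-1})=z\,t_n(\beta)$. With the trace property, $t_n$ kills the two-sided ideal generated by the $\sigma_i-\sigma_i^{-1}-z$, so it is a trace on $H_n$. For $x\in H_n$,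
$$t_1(1)=D,\qquad t_{n+1}(x)=D\,t_n(x),\qquad t_{n+1}(xT_n)=a^{-1}t_n(x).$$
The second holds because an extra free strand adds a disjoint unknot. The third holds because $\beta\sigma_n$ has the same closure as $\beta$ and exponent sum one larger. Put $\theta_n=a^nt_n$, so $P(\hat\beta)=a^{w-n}\theta_n(\beta)$, and
$$\theta_1(1)=z^{-1}(1-a^2),\qquad\theta_{n+1}(x)=z^{-1}(1-a^2)\theta_n(x),\qquad\theta_{n+1}(xT_n)=\theta_n(x).$$
By Fact 3 these relations and the trace property determine $\theta_{n+1}$ from $\theta_n$: on $H_n$ by the middle relation, and $\theta_{n+1}(xT_ny)=\theta_{n+1}(yxT_n)=\theta_n(yx)$. So by induction the values of $\theta_n$ are polynomials in $a^2$ with coefficients in $\mathbb Z[z,z^{-1}]$. The traces $\varepsilon_n:=\theta_n|_{a=0}$ satisfy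
$$\varepsilon_1(1)=z^{-1},\qquad\varepsilon_{n+1}(x)=z^{-1}\varepsilon_n(x),\qquad\varepsilon_{n+1}(xT_n)=\varepsilon_n(x)\qquad(x\in H_n),\tag{11}$$
and, by the same argument, they are the only traces satisfying (11). So it remains to show that $\varphi_n(x):=z^{-n}\mathrm{tr}_n(x\Delta_n^2)$ is a family of traces satisfying (11). It is a trace because $\Delta_n^2$ is central, and $\varphi_1(1)=z^{-1}$.

**Step 2: peel one strand off $\Delta_{n+1}^2$.** Let $J_0=1$ and $J_n=T_nT_{n-1}\cdots T_1T_1\cdots T_{n-1}T_n\in H_{n+1}$, so $J_n=T_nJ_{n-1}T_n$. Apply the decomposition in Fact 3 to the longest element of $S_{n+1}$, which has the value $n+1$ at position $i=1$: the factor $u\in S_n$ has length $\binom{n+1}2-n=\binom n2$, so it is the longest element of $S_n$. Hence $\Delta_{n+1}=\Delta_nT_n\cdots T_1$, and taking inverses of group elements (the longest elements are involutions) also $\Delta_{n+1}=T_1\cdots T_n\Delta_n$. Multiplying, $\Delta_{n+1}^2=\Delta_nJ_n\Delta_n$. As $\Delta_{n+1}^2$ commutes with the invertible element $\Delta_n$,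 conjugating by $\Delta_n$ either way gives
$$\Delta_{n+1}^2=J_n\Delta_n^2=\Delta_n^2J_n.\tag{12}$$

**Step 3: $E(J_n)=1$.** We show $J_n\in1+H_nT_nH_n$ for $n\ge1$ by induction. First, $J_1=T_1^2=1+zT_1$. For $n\ge2$, write $J_{n-1}=1+\sum_\nu x_\nu T_{n-1}y_\nu$ with $x_\nu,y_\nu\in H_{n-1}$; these commute with $T_n$. Then, by the braid relation,
$$J_n=T_n^2+\sum_\nu x_\nu T_nT_{n-1}T_ny_\nu=1+zT_n+\sum_\nu x_\nu T_{n-1}T_nT_{n-1}y_\nu\ \in\ 1+H_nT_nH_n.$$

**Step 4: $E(J_nT_n)=z$.** Indeed $J_nT_n=T_nJ_{n-1}T_n^2=T_nJ_{n-1}(1+zT_n)=T_nJ_{n-1}+zJ_n$. The first summand lies in $T_nH_n$, which $E$ kills, and $E(zJ_n)=z$.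

**Step 5: check (11).** For $x\in H_n$, by (12) and Step 3,
$$\varphi_{n+1}(x)=z^{-n-1}\mathrm{tr}_n\big(x\Delta_n^2E(J_n)\big)=z^{-n-1}\mathrm{tr}_n(x\Delta_n^2)=z^{-1}\varphi_n(x).$$
By centrality $xT_n\Delta_{n+1}^2=x\Delta_{n+1}^2T_n=x\Delta_n^2J_nT_n$, so by Step 4
$$\varphi_{n+1}(xT_n)=z^{-n-1}\mathrm{tr}_n\big(x\Delta_n^2E(J_nT_n)\big)=z^{-n}\mathrm{tr}_n(x\Delta_n^2)=\varphi_n(x).\qquad\square$$

### 4.4. The formula

**Proposition 2.** For $y^m=x^{km}$, with $K:=k+1$,
$$N(z)=\mathrm{tr}_m(\Delta_m^{2K}).\tag{13}$$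

*Proof.* As $x$ runs once around a small circle, the $m$ points $y=\zeta^ix^k$ rotate rigidly by $k$ full positive turns. So the link is the closure of $\Delta_m^{2k}$, with exponent sum $w=km(m-1)$. We have $w-m=km(m-1)-m=(m-1)(km-1)-1=\mu-1$, so Lemma 1 computes exactly the coefficient in (9):
$$s^{1-\mu}\sum_\tau\chi(\mathrm{Hilb}^{[\tau]})s^{2\tau}=z^{-m}\,\mathrm{tr}_m(\Delta_m^{2k}\Delta_m^2)=z^{-m}\,\mathrm{tr}_m(\Delta_m^{2K}).$$
Since $1-\mu=b-2\delta$, we have $s^{1-\mu}=Q^{b/2-\delta}$; and $z=(1-Q)Q^{-1/2}$. Multiplying by $z^b$, with $b=m$, gives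
$$Q^{-\delta}(1-Q)^b\sum_\tau\chi(\mathrm{Hilb}^{[\tau]})Q^\tau=\mathrm{tr}_m(\Delta_m^{2K}).$$
The left side is $N$ by (2). The sign of $z$, which differs between (2) and this section, is irrelevant because $N$ is even. $\square$

## 5. Walks in $S_m$ that may pause on descents

### 5.1. The walk expansion

Fix a concatenation of $2K$ reduced words of $w_0\in S_m$, with letters $s_{i_1},\dots,s_{i_L}$, where
$$L=2K\binom m2=Km(m-1).$$
Then $\Delta_m^{2K}=T_{i_1}\cdots T_{i_L}$. Start from $T_{\mathrm{id}}$ and multiply on the right letter by letter using (10): from $T_w$ one always may move to $T_{ws_i}$, with weight $1$, and if $ws_i<w$ one may instead stay at $T_w$, with weight $z$. Extracting the coefficient of $T_{\mathrm{id}}$ at the end, (13) becomes $N(z)=\sum z^{\#\text{stays}}$ over closed walks from $\mathrm{id}$ to $\mathrm{id}$. A closed walk has an even number of moves, by parity of permutations, and $L$ is even, so the number of stays is even. Therefore: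

*$n_h$ is the number of walks $\mathrm{id}=x_0,x_1,\dots,x_L=\mathrm{id}$ with $x_p\in\{x_{p-1},x_{p-1}s_{i_p}\}$, where staying is allowed only if $x_{p-1}s_{i_p}<x_{p-1}$, and with exactly $2h$ stays.*

The count does not depend on the words chosen, so we may choose convenient ones.

**$n_0=1$.** The unique walk without stays ends at $w_0^{2K}=\mathrm{id}$.

**$n_h\ge1$ for $0\le h\le\delta$.** Let $u$ be a reduced word of $w_0$ and $u^{rev}$ its reverse, also a reduced word of $w_0$. Use the word $u\,(u\,u^{rev})^k\,u^{rev}$, which has $2k+2=2K$ factors. First go up to $w_0$ along the first $u$. In each block $uu^{rev}$ choose $0\le r\le|u|$, stay at $w_0$ for the first $r$ and the last $r$ letters (staying at $w_0$ is always allowed), and move along the remaining letters in between; these form a word followed by its reverse, so they lead back to $w_0$. At the end move down along $u^{rev}$ to $\mathrm{id}$. Each block contributes $2r$ stays, with $0\le r\le\binom m2$ chosen freely, so every total $2h$ with $0\le h\le k\binom m2=\delta$ occurs.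

*Example ($m=2$, any $k$).* In $S_2=\{\mathrm{id},s_1\}$ one must move at $\mathrm{id}$, and may stay or move at $s_1$. A closed walk of $2K$ steps with $2h$ stays has $2K-2h$ moves, so it consists of $K-h$ excursions to $s_1$, among which $2h$ stays are distributed. For $h\le k$ this gives
$$n_h=\binom{2h+K-h-1}{K-h-1}=\binom{k+h}{2h},\qquad \rho_h=\frac{n_h}{n_{h-1}}=\frac{(k+h)(k+1-h)}{2h(2h-1)}.$$
The numerator $k^2+k+h-h^2$ does not increase with $h\ge1$ and the denominator increases, so $y^2=x^{2k}$ has a log-concave sequence for every $k$.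

*Example ($m=3$, $k=1$).* Multiply $\Delta_3=T_{s_1s_2s_1}$ by $T_1$, $T_2$, $T_1$. Writing $T_{12}=T_1T_2$, $T_{21}=T_2T_1$,
$$\Delta_3T_1=T_{12}+z\Delta_3,\qquad \Delta_3T_1T_2=T_1+zT_{12}+zT_{21}+z^2\Delta_3,$$
$$\Delta_3^2=1+zT_1+zT_2+z^2T_{12}+z^2T_{21}+(z+z^3)\Delta_3.$$
By Fact 1, $\mathrm{tr}_3(\Delta_3^2\Delta_3^2)=1+2z^2+2z^4+(z+z^3)^2=1+3z^2+4z^4+z^6$, the same sequence as in Section 1.

### 5.2. Stays as reflections

To count walks we forget where staying is allowed and remember only that the walk closes up. Put $v_p=s_{i_1}\cdots s_{i_p}$ and $t_p=v_{p-1}s_{i_p}v_{p-1}^{-1}$, a transposition. Deleting the letter at position $p$ multiplies the product of the word on the left by $t_p$, since $t_pv_L=v_{p-1}s_{i_{p+1}}\cdots s_{i_L}$. Delete letters at positions $p_1<\dots<p_r$, the largest position first, so that earlier prefixes are untouched: the remaining word has product $t_{p_1}\cdots t_{p_r}v_L$. Here $v_L=w_0^{2K}=\mathrm{id}$. A walk is determined by the set of positions where it stays, and its endpoint is the product of the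 letters at the other positions. Hence $n_j$ is at most the number of sequences
$$p_1<\dots<p_{2j},\qquad t_{p_1}\cdots t_{p_{2j}}=\mathrm{id}.\tag{14}$$

*Each transposition equals $t_p$ for exactly $2K$ positions $p$, one in each of the $2K$ reduced words.* In one reduced word of $w_0$, taken by itself, the transpositions $vs_iv^{-1}$ are distinct: if two agreed, deleting both letters would give a shorter word with the same product. There are $\binom m2$ of them, so every transposition occurs once. In the full word, the prefix before a block is $\mathrm{id}$ or $w_0$, so the transpositions of the block get conjugated by it, which permutes the set of transpositions.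

*Example ($n_1$ exactly).* Let $p<p'$ be the two stays, with $t_p=t_{p'}=t$. Before $p$ the walk follows $v$, which goes up in odd-numbered blocks and down in even-numbered ones; so the stay at $p$ is allowed iff $p$ is in an even block. After $p$ the walk is at $tv$, so $x_{p'-1}=tv_{p'-1}=v_{p'}$ and $x_{p'-1}s_{i_{p'}}=v_{p'-1}$; the stay at $p'$ is allowed iff $v_{p'-1}<v_{p'}$, i.e. iff $p'$ is in an odd block. For each transposition we thus count pairs of blocks $2\alpha<2\beta+1\le2K-1$, and there are $\sum_{\alpha=1}^{K-1}(K-\alpha)=\binom K2$ of them. So $n_1=\binom m2\binom{k+1}2$, which gives $3$ for $D_4$.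

## 6. A lower bound for the value $N(z)$

The individual $n_h$ for large $h$ are hard to see, but the whole sum is easy to bound below: $\mathrm{tr}_m(\Delta_m^{2K})$ is a matrix coefficient of a positive operator, and one eigenvector is explicit.

**Lemma 3.** For $Q\ge1$ and $z=Q^{1/2}-Q^{-1/2}$, we have $N(z)\ge Q^{k\binom m2}/m!$.

**Step 1: an inner product.** Work over $\mathbb R$ with this value of $z$. Let $*$ be the anti-automorphism of $H_m$ with $T_w^*=T_{w^{-1}}$ (it fixes the $T_i$ and reverses products; the defining relations are symmetric). Put $\langle x,y\rangle=\mathrm{tr}_m(xy^*)$. By Fact 1 the $T_w$ are orthonormal. Moreover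
$$\langle T_wx,y\rangle=\mathrm{tr}_m(T_wxy^*)=\mathrm{tr}_m(xy^*T_w)=\langle x,T_{w^{-1}}y\rangle .$$
As $w_0=w_0^{-1}$, left multiplication by $\Delta_m$ is self-adjoint. So left multiplication $A$ by $\Delta_m^{2K}$, being an even power of it, is positive semidefinite, and $N(z)=\langle A\mathbf 1,\mathbf 1\rangle$.

**Step 2: an eigenvector.** Let $e=\sum_wQ^{\ell(w)/2}T_w$. Then $T_ie=Q^{1/2}e$: group the terms in pairs $w,s_iw$ with $s_iw>w$ and compute, using $1+Q^{1/2}z=Q$,
$$T_i\big(T_w+Q^{1/2}T_{s_iw}\big)=Q^{1/2}T_w+(1+Q^{1/2}z)T_{s_iw}=Q^{1/2}\big(T_w+Q^{1/2}T_{s_iw}\big).$$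
Since $\Delta_m^{2K}$ is a product of $2K\binom m2$ generators, $Ae=Q^{K\binom m2}e$.

**Step 3: compare with $\mathbf 1$.** We have $\langle\mathbf 1,e\rangle=1$ and $\langle e,e\rangle=\sum_wQ^{\ell(w)}\le m!\,Q^{\binom m2}$. Write $\mathbf 1=\frac{e}{\langle e,e\rangle}+e'$ with $e'\perp e$. Both $\mathbb Re$ and $e^\perp$ are $A$-invariant, so
$$N(z)=\frac{Q^{K\binom m2}}{\langle e,e\rangle}+\langle Ae',e'\rangle\ \ge\ \frac{Q^{K\binom m2}}{m!\,Q^{\binom m2}}=\frac{Q^{k\binom m2}}{m!}.\qquad\square$$

## 7. Falling ratios would make $N(z)$ small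

### 7.1. What the first $j$ terms would control

We do not look for the index $h$ where log-concavity fails. Instead we assume that ratios never rise by more than a factor $C$, and bound all of $N(z)$ from the first few $n_h$.

Suppose $\rho_l\le C\rho_i$ for all $1\le i<l\le\delta$, and let $1\le j\le\delta$. Since $n_0=1$, $\rho_1\cdots\rho_j=n_j$, so some $i_0\le j$ has $\rho_{i_0}\le n_j^{1/j}$. Then $\rho_l\le C\,n_j^{1/j}$ for all $l>j$, and, as $C\ge1$,
$$n_h\ \le\ n_j\big(C\,n_j^{1/j}\big)^{h-j}\ \le\ \big(C\,n_j^{1/j}\big)^h\qquad(j\le h\le\delta).\tag{15}$$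
So for $z$ with $C\,n_j^{1/j}z^2\le\frac12$ the part $h\ge j$ of $N(z)$ is at most $\sum_{h\ge j} 2^{-h}\le2$. If also the part $h<j$ is small, we may contradict Lemma 3. Everything depends on a good upper bound for $n_j$ with $j$ small.

### 7.2. The count that is too crude

The obvious bound is $n_j\le B_j:=\binom L{2j}$, since a walk is determined by its $2j$ stays. It cannot work for any $j\le m$ when $m\ge8$. Indeed $B_j\ge(L/2j)^{2j}$, so to make even the geometric ratio $z^2B_j^{1/j}$ smaller than $1$ we need $z<2j/L$. Write $Q=e^u$, so $u\le2\sinh(u/2)=z$. As $k\binom m2\le L/2$, Lemma 3 then gives a lower bound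
$$\frac{Q^{k\binom m2}}{m!}\ \le\ \frac{e^{zL/2}}{m!}\ <\ \frac{e^{j}}{m!}\ \le\ \frac{e^m}{m!}\ \le\ 1,$$
where the last step is $m!\ge(m/e)^m\ge e^m$ for $m\ge e^2$. A lower bound below $1=n_0$ contradicts nothing. The loss is the $m!$ in Lemma 3.

### 7.3. What is needed, and why it should be true

The crude count ignores the condition $t_{p_1}\cdots t_{p_{2j}}=\mathrm{id}$ in (14). The cheapest way for a few transpositions in a large symmetric group to multiply to the identity is to cancel in pairs. There are about $K^2m^2$ pairs of positions carrying the same transposition, hence about $(K^2m^2)^j/j!$ sets of $j$ pairs. If this is the true order of $n_j$, then $n_j^{1/j}$ has order $K^2m^2/j$ instead of $K^2m^4/j^2$, and we may take $z$ of order $\sqrt j/(Km)$. Now the exponent in Lemma 3 is of order $m\sqrt j$, to be compared with $\log m!\le m\log m$. So $j$ should be a large multiple of $(\log m)^2$. The head of $N(z)$ will then be only $e^{O((\log m)^2)}$, far below $e^{m\log m}$. The next section makes the bound on $n_j$ rigorous.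

## 8. Products of transpositions equal to $1$ are mostly made of pairs

**Proposition 4.** If $102^3j^{10}\le m$, then $n_j\le\dfrac{2\,(Km)^{2j}}{j!}$.

The case $j=0$ is trivial; let $j\ge1$. We bound the number of sequences (14).

**Step 1: name the steps of a sequence.** Given (14), let $\pi_i=t_{p_1}\cdots t_{p_i}$. Step $i$ multiplies $\pi_{i-1}$ by a transposition $(\alpha\,\alpha')$ and *touches* $\alpha,\alpha'$. It is a *merge* if $\alpha,\alpha'$ lie in different cycles of $\pi_{i-1}$ (these two cycles become one), and a *cut* otherwise (their cycle becomes two). Other cycles are unchanged. Since $\pi_0=\pi_{2j}=\mathrm{id}$, there are $j$ merges and $j$ cuts. A merge is of *type I* if both $\alpha,\alpha'$ are fixed by $\pi_{i-1}$, and of *type II* otherwise. Let $d$ be the number of type II merges.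

If step $i$ is a type I merge with $(\alpha\,\alpha')$, let $i'>i$ be the first later step touching $\alpha$ or $\alpha'$. It exists, for otherwise the 2-cycle $(\alpha\,\alpha')$ would persist in the final product. Between $i$ and $i'$ the set $\{\alpha,\alpha'\}$ is a 2-cycle. Call $(i,i')$ *isolated* if step $i'$ also uses $(\alpha\,\alpha')$; step $i'$ is then a cut.

*Examples.* In $(12),(34),(12),(34)$ both type I merges, steps 1 and 2, are in isolated pairs, namely $(1,3)$ and $(2,4)$. In $(12),(23),(12),(13)$, whose product is $(13)(13)=\mathrm{id}$, step 1 is a type I merge, step 2 is a type II merge, steps 3 and 4 are cuts; here $i'=2$ for $i=1$, and the pair is not isolated.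

**Step 2: delete the isolated pairs.** This splits the count into a free part (pairs) and a small remainder.

Different isolated pairs are disjoint: $i$ determines $i'$, and $i'$ determines $i$ as the last earlier step touching $\alpha$ or $\alpha'$; and no step is both a merge and a cut.

Delete an isolated pair $(i,i')$. The steps strictly between do not touch $\alpha,\alpha'$, so they commute with $(\alpha\,\alpha')$, and the two copies cancel: the product stays $\mathrm{id}$. The permutations before $i$ and after $i'$ are unchanged. In between, the only change is that the 2-cycle $(\alpha\,\alpha')$ becomes two fixed points. The steps in between do not touch $\alpha,\alpha'$, so their types do not change. Hence the types of all other steps are unchanged. Any other isolated pair stays isolated: its first step is still a type I merge, and deleting steps creates no new touching step inside it. So all isolated pairs can be deleted, one after another. Let $r$ be their number and $g=j-r$. Type II merges are never deleted. The remainder is a sequence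 as in (14) with $2g$ steps, having $g$ merges, of which $d$ are of type II, and $g$ cuts.

**Step 3: $g\le3d$.** This is what makes the remainder expensive: a third of its merges are constrained. Let $i$ be a non-isolated type I merge with $(\alpha\,\alpha')$ in the original sequence. Then step $i'$ touches exactly one of $\alpha,\alpha'$, say $\alpha$, together with some $\gamma\notin\{\alpha,\alpha'\}$. At that moment $\{\alpha,\alpha'\}$ is a 2-cycle, so $\gamma$ lies in another cycle and $\alpha$ is moved: step $i'$ is a type II merge. A given step $i'$ arises from at most two such $i$, because for one of the two elements touched by $i'$, $i$ must be the last earlier step touching that element. The number of non-isolated type I merges is $j-r-d=g-d$. So $g-d\le2d$.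

**Step 4: count the isolated pairs.** The sequence (14) is determined by the set of position pairs of its isolated pairs together with the remainder. By Section 5.2 there are $\binom m2\binom{2K}2\le\frac{m^2}2\cdot2K^2=K^2m^2$ pairs of positions carrying equal transpositions. So there are at most $(K^2m^2)^r/r!$ sets of $r$ such pairs.

**Step 5: count the remainders with $g\ge1$.** There are at most $\binom{2g}g2^g\le8^g$ patterns of types: which steps are merges, and which merges are of type II. Given the pattern, choose the positions step by step. The current permutation always has at least $m-g$ cycles, since at most $g$ merges have been made. A cycle of length $c\ge2$ contributes $c\le2(c-1)$ moved points, and $\sum(c-1)$ over the cycles is $m$ minus the number of cycles; hence the current permutation moves at most $2g$ points. Each transposition has $2K$ positions. Therefore there are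

* at most $2K\binom m2\le Km^2$ choices for a type I merge;
* at most $2K\cdot2g\cdot m=4Kgm$ choices for a type II merge, because one touched point is moved;
* at most $2K\binom{2g}2\le4Kg^2$ choices for a cut, because both touched points lie in one cycle and are moved.

Thus a pattern with $d$ type II merges has at most $(Km^2)^{g-d}(4Kgm)^d(4Kg^2)^g=(4K^2m^2g^2)^g\big(\frac{4g}m\big)^d$ remainders. Since $4g\le4j\le m$ and $d\ge g/3$, the last factor is at most $(4g/m)^{g/3}$. So the number of remainders is at most
$$8^g(4K^2m^2g^2)^g\Big(\frac{4g}m\Big)^{g/3}=\big(32\cdot4^{1/3}K^2m^{5/3}g^{7/3}\big)^g\le\big(51K^2m^{5/3}g^{7/3}\big)^g,$$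
using $32\cdot4^{1/3}<51$.

**Step 6: sum over $g$.** With $r=j-g$, and the $g=0$ term equal to $(K^2m^2)^j/j!$, use $\frac1{(j-g)!}\le\frac{j^g}{j!}$ and $g\le j$:
$$n_j\le\sum_{g=0}^j\frac{(K^2m^2)^{j-g}}{(j-g)!}\big(51K^2m^{5/3}g^{7/3}\big)^g\le\frac{(Km)^{2j}}{j!}\sum_{g\ge0}\big(51\,j^{10/3}m^{-1/3}\big)^g\le\frac{2(Km)^{2j}}{j!}.$$
In the last step, the hypothesis $102^3j^{10}\le m$ says $102\,j^{10/3}\le m^{1/3}$, so the geometric ratio is at most $\frac12$. $\square$

## 9. The contradiction at one value of $z$: proof of Theorem A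

The claims $n_0=1$ and $n_h\ge1$ were shown in Section 5.1. It remains to find $i<l$ with (5).

**Step 1: side conditions, so that the parameters fit.** Since $m\ge2$, $801C\lambda^2\ge801(\log2)^2>384$. So (4) gives $m>10^{31}$ and $\lambda>71$. Put
$$j=\lceil800\,C\lambda^2\rceil\le801\,C\lambda^2 .$$
By (4), $102^3j^{10}\le m$, so Proposition 4 applies to every index $h\le j$. Also $j\le m\le km(m-1)/2=\delta$. Finally (4) gives $m\ge\lambda^{20}$, hence $4\lambda\le m$ and $m-2>71\lambda+2$.

**Step 2: the assumption to be refuted.** Suppose $\rho_l\le C\rho_i$ for all $1\le i<l\le\delta$. Then (15) holds for our $j$.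

**Step 3: choose $z$.** Let
$$u=\frac{4\lambda}{km}\in(0,1],\qquad Q=e^u,\qquad z=Q^{1/2}-Q^{-1/2}=2\sinh(u/2).$$
Since $\sinh(x)/x$ increases and $(\sinh(\tfrac12)/\tfrac12)^2<1.1$, we have $z^2\le1.1u^2$. With $K=k+1\le2k$,
$$\zeta:=K^2m^2z^2\ \le\ 4k^2m^2\cdot1.1\cdot\frac{16\lambda^2}{k^2m^2}\ \le\ 71\lambda^2 .$$

**Step 4: upper bound for $N(z)$.** For $h<j$, Proposition 4 gives $n_hz^{2h}\le2\zeta^h/h!$. At $h=j$, using $j!\ge(j/e)^j$,
$$C\,n_j^{1/j}z^2\ \le\ C\,2^{1/j}\,\frac{e\,\zeta}{j}\ \le\ \frac{2e\cdot71\,C\lambda^2}{800\,C\lambda^2}\ <\ \frac12 .$$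
So by (15), $n_hz^{2h}\le2^{-h}$ for $h\ge j$. Altogether
$$N(z)\ \le\ 2e^\zeta+\sum_{h\ge j}2^{-h}\ \le\ 2e^{71\lambda^2}+2\ \le\ 4e^{71\lambda^2}.$$

**Step 5: lower bound for $N(z)$.** Here $uk\binom m2=2\lambda(m-1)$, so by Lemma 3 and $m!\le m^m$,
$$N(z)\ \ge\ \frac{e^{uk\binom m2}}{m!}=\frac{m^{2(m-1)}}{m!}\ \ge\ m^{m-2}=e^{(m-2)\lambda}.$$

**Step 6: contradiction.** Since $m-2>71\lambda+2$, we get $e^{(m-2)\lambda}>e^{71\lambda^2}m^2\ge4e^{71\lambda^2}$, which contradicts Steps 4 and 5. Hence $\rho_l>C\rho_i$, i.e. $n_{i-1}n_l>C\,n_in_{l-1}$, for some $1\le i<l\le\delta$.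

**Step 7: the explicit range for $C=1$.** We have $\log_{10}(102^3\cdot801^{10})<35.1$. At $m=10^{85}$, $\lambda<196$, so $\lambda^{20}<10^{45.9}$ and the right side of (4) is below $10^{81}$. Since $m/\lambda^{20}=e^\lambda/\lambda^{20}$ is increasing for $\lambda\ge20$, (4) holds for all $m\ge10^{85}$. $\blacksquare$

Consequently the assertion that $n_0,\dots,n_\delta$ is log-concave with no internal zeros for every reduced planar curve singularity is disproved: for $m=10^{85}$, the ordinary multiple point $x^m=y^m$ has all $n_h\ge1$ and some $h$ with $n_h^2<n_{h-1}n_{h+1}$.
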